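\title{Heegner points at a split supersingular prime:\\ the even and odd chains are independent modulo $p$}

\begin{abstract}
Let $E/\mathbb{Q}$ be an elliptic curve, $K$ an imaginary quadratic field satisfying the Heegner hypothesis, and $p\ge 5$ a prime that splits in $K$ and at which $E$ has good supersingular reduction. Modulo $p$, the Heegner points along the anticyclotomic $\mathbb{Z}_p$-extension $K_\infty/K$ form two chains, one on the even layers and one on the odd layers. We prove, under standard technical hypotheses, that the two chains together generate a submodule of $E(K_\infty)/p$ of corank exactly two over $\mathbb{F}_p[[\operatorname{Gal}(K_\infty/K)]]$, and that this remains true after localization at either place above $p$. In Serre--Tate coordinates the local Heegner points are the values of one power series at $p$-power roots of unity. A valuation argument on the formal group of height two reduces the theorem to the nonvanishing of the derivative of this series modulo $p$, which we prove by $\ell$-adic monodromy.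
\end{abstract}

\section{Introduction}

Heegner points of $p$-power conductor supply points on an elliptic curve over every layer of the anticyclotomic $\mathbb{Z}_p$-extension of an imaginary quadratic field. When $p$ is a prime of supersingular reduction, the norm relation between these points skips a layer, so the points fall into two chains with no relation between them in sight. We show that if $p$ splits in the quadratic field, the two chains are independent modulo $p$.

\subsection{The setting}\label{ss:setting}

Let $E/\mathbb{Q}$ be an elliptic curve of conductor $N$. Let $K$ be an imaginary quadratic field of discriminant $d_K\neq -3,-4$ and class number $h_K$ in which every prime dividing $N$ splits (the Heegner hypothesis). Let $p\ge 5$ be a prime not dividing $Nd_Kh_K\varphi(Nd_K)$. We assume that the representation $G_{\mathbb{Q}}\to\operatorname{Aut}(E[p])\cong GL_2(\mathbb{F}_p)$ is surjective, and that $E$ is a strong Weil curve: it has a modular parametrization $\pi\colon X_0(N)\to E$ with $\pi(\infty)=O$ such that the induced map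 $\pi_*\colon J_0(N)\to E$ has geometrically connected kernel. Finally we assume that
\begin{center}
$p$ splits in $K$, and $E$ has good supersingular reduction at $p$.
\end{center}
Then $p\mid a_p$ and $|a_p|\le 2\sqrt p<p$, so $a_p=0$ and $|E(\mathbb{F}_p)|=p+1$.

Let $K_\infty/K$ be the anticyclotomic $\mathbb{Z}_p$-extension, $\Gamma=\operatorname{Gal}(K_\infty/K)$, and $K_n$ the layer with $\operatorname{Gal}(K_n/K)\cong\mathbb{Z}/p^n\mathbb{Z}$. Let $\overline\Lambda=\mathbb{F}_p[[\Gamma]]$ be the reduction modulo $p$ of the Iwasawa algebra $\mathbb{Z}_p[[\Gamma]]$. Fix a topological generator $\gamma$ of $\Gamma$ and put $X=\gamma-1$, so that $\overline\Lambda=\mathbb{F}_p[[X]]$ and $R_n:=\mathbb{F}_p[\operatorname{Gal}(K_n/K)]=\overline\Lambda/X^{p^n}$. If $M$ is a discrete $\overline\Lambda$-module whose Pontryagin dual $M^\vee$ is finitely generated, the \emph{corank} of $M$ is the rank of $M^\vee$. Since $\overline\Lambda$ is a discrete valuation ring with finite residue field, $M^\vee$ is the sum of a free module and a finite one, and since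 $M[X^d]^\vee=M^\vee/X^dM^\vee$, corank $\rho$ means that $\dim_{\mathbb{F}_p}M[X^d]=\rho d+O(1)$. The basic module of corank one is
\[
\overline\Lambda^\vee\cong\mathbb{F}_p((X))/\mathbb{F}_p[[X]],
\]
where the isomorphism is given by the coefficient of $X^{-1}$ in a product. It is the increasing union of the cyclic modules generated by the $X^{-d}$, which are isomorphic to $\overline\Lambda/X^d$.

For $m\ge1$ let $\mathcal{O}_{p^m}=\mathbb{Z}+p^m\mathcal{O}_K$ and let $K[p^m]$ be the ring class field of conductor $p^m$; one has $K_n\subseteq K[p^{n+1}]$. Fix an ideal $\mathfrak{N}\subset\mathcal{O}_K$ with $\mathcal{O}_K/\mathfrak{N}\cong\mathbb{Z}/N\mathbb{Z}$. Let $x_m\in X_0(N)(K[p^m])$ be the point given by the cyclic $N$-isogeny $\mathbb{C}/\mathcal{O}_{p^m}\to\mathbb{C}/(\mathfrak{N}\cap\mathcal{O}_{p^m})^{-1}$, and $y_m=\pi(x_m)$. For $n\ge0$ put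
\[
P_n=\operatorname{Tr}_{K[p^{n+1}]/K_n}(y_{n+1})\in E(K_n),
\]
where $\operatorname{Tr}$ is the sum of the Galois conjugates, and let $\alpha_n$ be the class of $P_n$ in $E(K_n)/p$. Write $E(K_\infty)/p=\varinjlim E(K_n)/p$.

\subsection{The result}

The Hecke operator $T_p$ gives the relation $\operatorname{Tr}_{K_{n+1}/K_n}P_{n+1}=a_pP_n-P_{n-1}$, which in general ties three consecutive layers together. For $a_p=0$ the middle term disappears, and modulo $p$ the relation reads (Lemma~\ref{lem:norm})
\begin{equation}\label{eq:norm}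
X^{p^{n+1}-p^n}\alpha_{n+1}=-\alpha_{n-1}\quad(n\ge1),\qquad X^{p^n}\alpha_n=0\quad(n\ge0).
\end{equation}
Hence $R_{n-1}\alpha_{n-1}\subset R_{n+1}\alpha_{n+1}$ in $E(K_\infty)/p$, and we obtain two submodules
\[
\mathcal{H}^0=\varinjlim R_{2n}\alpha_{2n},\qquad \mathcal{H}^1=\varinjlim R_{2n+1}\alpha_{2n+1}.
\]
It is known that both have finitely generated dual and that neither is cotorsion; we do not use this, and it is contained in Theorem~\ref{thm:main}. Each $\mathcal{H}^j$ is an increasing union of cyclic modules, so its corank is at most one, and the corank of $\mathcal{H}^0+\mathcal{H}^1$ is at most two. The question is whether the two chains are independent or essentially the same. The following conjecture is posed in \cite{Matar}.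

\medskip
\noindent\textbf{Conjecture.} \emph{In the setting of \S\ref{ss:setting}, the submodule $\mathcal{H}^0+\mathcal{H}^1$ of $E(K_\infty)/p$ has $\overline\Lambda$-corank greater than or equal to two.}
\medskip

Both primes of $K$ above $p$ are totally ramified in $K_\infty$ (Lemma~\ref{lem:cft}). So if $v$ is a place of $K_\infty$ above $p$, then $K_{n,v}/\mathbb{Q}_p$ is totally ramified with group $\operatorname{Gal}(K_n/K)$, and $E(K_{\infty,v})/p:=\varinjlim E(K_{n,v})/p$ is a $\overline\Lambda$-module. Let $\mathcal{H}^0_v,\mathcal{H}^1_v$ be the images of $\mathcal{H}^0,\mathcal{H}^1$ in it.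

\begin{theorem}\label{thm:main}
In the setting of \S\ref{ss:setting}, let $v$ be a place of $K_\infty$ above $p$.
\begin{itemize}
\item[(a)] $\mathcal{H}^0_v$ and $\mathcal{H}^1_v$ are each isomorphic to $\overline\Lambda^\vee$; the intersection $\mathcal{H}^0_v\cap\mathcal{H}^1_v$ is finite; and $(\mathcal{H}^0_v+\mathcal{H}^1_v)^\vee\cong\overline\Lambda^2$.
\item[(b)] $\mathcal{H}^0\cong\mathcal{H}^1\cong\overline\Lambda^\vee$; the intersection $\mathcal{H}^0\cap\mathcal{H}^1$ is finite; $(\mathcal{H}^0+\mathcal{H}^1)^\vee\cong\overline\Lambda^2$; and the map $\mathcal{H}^0+\mathcal{H}^1\to E(K_{\infty,v})/p$ has finite kernel.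
\end{itemize}
In particular the conjecture holds, and the corank of $\mathcal{H}^0+\mathcal{H}^1$ is exactly two.
\end{theorem}

\subsection{Why one expects two}

A local dimension count suggests the answer. The space $\mathcal{V}_n=E(K_{n,v})/p$ has dimension $p^n$ and injects into $E(K_{\infty,v})/p$ (Lemma~\ref{lem:inj}). Let $d_n$ be the dimension of the cyclic module generated by the image of $\alpha_n$ in $\mathcal{V}_n$, so that this module is $\overline\Lambda/X^{d_n}$. By \eqref{eq:norm},
\begin{equation}\label{eq:dn}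
d_n\le p^n,\qquad d_{n+1}=d_{n-1}+p^{n+1}-p^n\ \text{ as soon as }d_{n-1}>0 .
\end{equation}
The sequence $p^{n+1}/(p+1)$ satisfies the same recursion. So if the local classes are eventually nonzero, then $d_n=p^{n+1}/(p+1)+O(1)$ and $d_n+d_{n-1}=p^n+O(1)$. The class $\alpha_n$ alone generates a proportion $p/(p+1)$ of $\mathcal{V}_n$, and what is missing has, up to a bounded error, exactly the dimension of the module generated by $\alpha_{n-1}$.

\subsection{The method, and the role of the hypotheses}

If the corank were one, the two chains would interleave inside one copy of $\overline\Lambda^\vee$, and $\alpha_n$ would be divisible in $\mathcal{V}_{n+1}$ by a power of $X$ that grows with $n$. Section~\ref{sec:reduction} reduces the theorem to excluding this, and shows on the simplest case how valuations on the formal group of $E$ obstruct such a divisibility. To apply the obstruction one must control the valuations of the $P_n$ uniformly in $n$. Section~\ref{sec:ST} shows that, after a Galois twist, $P_n$ is the value at $\zeta_{p^{n+1}}-1$ of a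 single power series $G$ with values in $E$. What is needed of $G$ is that its derivative is nonzero modulo $p$. This derivative is a sum of Serre--Tate expansions of one differential on a modular curve, and Section~\ref{sec:indep} shows that the terms do not cancel. Section~\ref{sec:end} concludes.

The splitting of $p$ makes the Heegner points of $X_0(N)$ ordinary, so that Serre--Tate coordinates exist, while supersingularity of $E$ gives $a_p=0$ and height two; the proof lives on this contrast. The condition $p\nmid h_K$ gives total ramification at $p$; $p\nmid Nd_K$ gives good reduction of the modular curves that we use; $d_K\ne-3,-4$ gives $\mathcal{O}_K^\times=\{\pm1\}$; the strong Weil condition makes the Manin constant prime to $p$; and $p\ge5$ is used for $a_p=0$, for tame ramification of maps of modular curves in characteristic $p$, and in Zarhin's theorem. The surjectivity of the mod $p$ representation and the condition $p\nmid\varphi(Nd_K)$ belong to the setting of the conjecture, but the proof does not call on them.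

\section{The ring class tower and the formal group at $p$}\label{sec:prelim}

Let $\mathfrak{p}$ be either prime of $K$ above $p$, and $p\mathcal{O}_K=\mathfrak{p}\bar{\mathfrak{p}}$. Fix embeddings $\overline{\mathbb{Q}}\subset\mathbb{C}$ and $\overline{\mathbb{Q}}\subset\overline{\mathbb{Q}}_p\subset\mathbb{C}_p$, the second one inducing $\mathfrak{p}$ on $K$, and let $v$ be the induced place of $K_\infty$. Let $k=\overline{\mathbb{F}}_p$, let $W=W(k)\subset\mathbb{C}_p$ be the ring of Witt vectors (the completed ring of integers of the maximal unramified extension of $\mathbb{Q}_p$), and put $\zeta_{p^m}=e^{2\pi i/p^m}$, $\Phi_0=\operatorname{Frac}W$ and $\Phi_m=\Phi_0(\zeta_{p^m})$. The extension $\Phi_m/\Phi_0$ is totally ramified with group $(\mathbb{Z}/p^m)^\times$ and uniformizer $\zeta_{p^m}-1$.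

\subsection{The Galois group of the tower}

Write $K_p=K\otimes\mathbb{Q}_p=K_{\mathfrak{p}}\times K_{\bar{\mathfrak{p}}}=\mathbb{Q}_p\times\mathbb{Q}_p$ and $\beta\mapsto(\beta_1,\beta_2)$ for $\beta\in K$; then $\bar\beta\mapsto(\beta_2,\beta_1)$. In these coordinates
\begin{equation}\label{eq:order}
\mathcal{O}_{p^m}\otimes\mathbb{Z}_p=\{(x,y)\in\mathbb{Z}_p^2: x\equiv y \bmod p^m\}=\mathbb{Z}_p(p^m,0)\oplus\mathbb{Z}_p(1,1).
\end{equation}
Let $\widehat K^\times$ be the group of finite ideles, $(x,y)_p$ the idele with component $(x,y)$ at $p$ and $1$ elsewhere, and $s\mapsto\sigma_s$ the Artin map, normalized so that uniformizers correspond to arithmetic Frobenius elements. It identifies $\operatorname{Gal}(K[p^m]/K)$ with $\widehat K^\times/K^\times\widehat{\mathcal{O}}_{p^m}^\times$. Let $\mathcal{G}=\operatorname{Gal}(K[p^\infty]/K)$ and $U=\bigcap_m\widehat{\mathcal{O}}_{p^m}^\times=\mathbb{Z}_p^\times\prod_{\ell\ne p}\mathcal{O}_{K,\ell}^\times$, with $\mathbb{Z}_p^\times$ diagonal in $K_p^\times$.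

\begin{lemma}\label{lem:cft}
\begin{itemize}
\item[(i)] $\mathcal{G}=\widehat K^\times/K^\times U$. The map $u\mapsto(u,1)_p$ embeds $\mathbb{Z}_p^\times$ in $\mathcal{G}$ with quotient the class group of $K$, and $\operatorname{Gal}(K[p^m]/K)=\mathcal{G}/(1+p^m\mathbb{Z}_p)$.
\item[(ii)] $\mathcal{G}=(1+p\mathbb{Z}_p)\times\Delta$, where $\Delta$ is the torsion subgroup, of order $(p-1)h_K$. Moreover $\Gamma=\mathcal{G}/\Delta$, and $\Delta$ maps isomorphically onto $\operatorname{Gal}(K[p^{n+1}]/K_n)$ for all $n\ge0$.
\item[(iii)] $\mathfrak{p}$ and $\bar{\mathfrak{p}}$ are totally ramified in $K_\infty$.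
\item[(iv)] The completion of $K[p^m]$ in $\mathbb{C}_p$ lies in $\Phi_m$. In particular $K_{n,v}\subset\Phi_{n+1}$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) An idele $s$ acts trivially on $K[p^\infty]$ if and only if $s=\beta_mu_m$ with $\beta_m\in K^\times$ and $u_m\in\widehat{\mathcal{O}}_{p^m}^\times$ for every $m$. Then $\beta_m/\beta_1\in K^\times\cap\widehat{\mathcal{O}}_K^\times=\{\pm1\}$, so $s\in\beta_1U$. Thus $\widehat K^\times/K^\times U$ injects into $\mathcal{G}$ with dense image; it is an extension of the class group by $\widehat{\mathcal{O}}_K^\times/\mathcal{O}_K^\times U$, hence compact, hence equal to $\mathcal{G}$. As $\mathcal{O}_K^\times=\{\pm1\}\subset U$, the subgroup is $(\mathbb{Z}_p^\times\times\mathbb{Z}_p^\times)/\mathbb{Z}_p^\times$, which is $\mathbb{Z}_p^\times$ via $(x,y)\mapsto x/y$. By \eqref{eq:order} the image of $\widehat{\mathcal{O}}_{p^m}^\times$ is $1+p^m\mathbb{Z}_p$.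

(ii) The subgroup $1+p\mathbb{Z}_p\cong\mathbb{Z}_p$ has index $(p-1)h_K$, which is prime to $p$, so it is the pro-$p$ part of the profinite abelian group $\mathcal{G}$, and the prime-to-$p$ part $\Delta$ has order $(p-1)h_K$ and is the torsion subgroup. The surjection $\mathcal{G}\to\Gamma\cong\mathbb{Z}_p$ kills $\Delta$, and a surjection $\mathbb{Z}_p\to\mathbb{Z}_p$ is an isomorphism; so $\Gamma=1+p\mathbb{Z}_p$ and $\operatorname{Gal}(K_n/K)=(1+p\mathbb{Z}_p)/(1+p^{n+1}\mathbb{Z}_p)$. Compare with (i) for $m=n+1$.

(iii) The inertia groups in $\mathcal{G}$ are the images of $\{(u,1)_p\}$ and of $\{(1,u)_p\}$, and $(1,u)_p=(u^{-1},1)_p$ in $\mathcal{G}$. Both equal $\mathbb{Z}_p^\times$, which surjects onto $\Gamma$.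

(iv) The completion is an abelian extension of $K_{\mathfrak{p}}=\mathbb{Q}_p$ on which $1+p^m\mathbb{Z}_p$ acts trivially, by (i). By local class field theory it lies in $\mathbb{Q}_p^{\mathrm{ur}}(\zeta_{p^m})$.
\end{proof}

By (iii) there are two places of $K_\infty$ above $p$, and since $\mathfrak{p}$ is either prime, it suffices to prove Theorem~\ref{thm:main} for our $v$.

\subsection{The norm relation}

For a lattice $L\subset K$ write $L_\ell=L\otimes\mathbb{Z}_\ell$, and for $s\in\widehat K^\times$ let $sL$ be the lattice with $(sL)_\ell=s_\ell L_\ell$. For a fractional ideal $\mathfrak{b}$ prime to $p$ let $\hat{\mathfrak{b}}$ be an idele with component $1$ at $p$ that generates $\mathfrak{b}$. All our lattices are stable under some $\mathcal{O}_{p^m}$; for these $\mathfrak{b}L:=\hat{\mathfrak{b}}L$ is well defined. Put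
\[
x(L)=(\mathbb{C}/L,\ \mathfrak{N}^{-1}L/L)\in X_0(N).
\]
This point depends only on the homothety class of $L$, and $x_m=x(\mathcal{O}_{p^m})$. The main theorem of complex multiplication gives $x(L)^{\sigma_s}=x(s^{-1}L)$.

\begin{lemma}\label{lem:norm}
For $n\ge1$ we have $\operatorname{Tr}_{K_{n+1}/K_n}P_{n+1}=a_pP_n-P_{n-1}=-P_{n-1}$, and \eqref{eq:norm} holds.
\end{lemma}

\begin{proof}
As a divisor, $T_p\,x(L)=\sum x(L')$, where $L'$ runs over the $p+1$ sublattices of index $p$ in $L$. Write $\mathcal{O}_K=\mathbb{Z}+\mathbb{Z}\omega$ and let $m\ge2$. The sublattices of index $p$ in $\mathcal{O}_{p^m}=\mathbb{Z}+\mathbb{Z}p^m\omega$ are $p\mathcal{O}_{p^{m-1}}=\mathbb{Z}p+\mathbb{Z}p^m\omega$ and the $p$ lattices spanned by $1+ip^m\omega$ and $p\mathcal{O}_{p^m}$, for $0\le i<p$. The latter are the lattices $u\mathcal{O}_{p^{m+1}}$, where $u$, with component $1+ip^m\omega$ at $p$, runs over $\widehat{\mathcal{O}}_{p^m}^\times/\widehat{\mathcal{O}}_{p^{m+1}}^\times=\operatorname{Gal}(K[p^{m+1}]/K[p^m])$. So $T_px_m$ is $x_{m-1}$ plus the sum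 of the conjugates of $x_{m+1}$ over $K[p^m]$. Since $\pi(x)=\pi_*((x)-(\infty))$, $T_p(\infty)=(p+1)(\infty)$ and $\pi_*T_p=a_p\pi_*$, we get $\operatorname{Tr}_{K[p^{m+1}]/K[p^m]}y_{m+1}=a_py_m-y_{m-1}$. Take $m=n+1$ and apply $\operatorname{Tr}_{K[p^{n+1}]/K_n}$. By Lemma~\ref{lem:cft}(ii) this trace is the sum over $\Delta$, and the sum over $\Delta$ of the conjugates of $y_n$ is $P_{n-1}$. This gives the first claim. In $\overline\Lambda$ the trace from $K_{n+1}$ to $K_n$ is $\sum_{i<p}\gamma^{ip^n}=(\gamma^{p^n}-1)^{p-1}=X^{p^{n+1}-p^n}$, and $X^{p^n}=\gamma^{p^n}-1$ kills $E(K_n)/p$.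
\end{proof}

\subsection{The formal group of $E$}

We write $E$ also for the N\'eron model over $\mathbb{Z}_p$, and $\widehat E$ for its formal group, with parameter $Z$. For a complete local $\mathbb{Z}_p$-algebra $R$ with maximal ideal $\mathfrak{m}_R\ni p$, the kernel of reduction $E(R)\to E(R/\mathfrak{m}_R)$ is $\widehat E(\mathfrak{m}_R)$, the set $\mathfrak{m}_R$ with the group law of $\widehat E$. We need three facts.

\begin{itemize}
\item[(F1)] \emph{$[p](Z)=g(Z^{p^2})+p\,g_0(Z)$ with $g,g_0\in Z\mathbb{Z}_p[[Z]]$ and $g'(0),g_0'(0)\in\mathbb{Z}_p^\times$.} Supersingular reduction means height two, that is, $[p](Z)\equiv\bar g(Z^{p^2})\bmod p$ with $\bar g'(0)\ne0$. Lift $\bar g$ to $g$; then $g_0'(0)=1$ because $[p](Z)=pZ+\cdots$.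
\item[(F2)] \emph{$Z_1-_{\widehat E}Z_2$ is $Z_1-Z_2$ times a power series with constant term $1$.} It vanishes on the diagonal and has linear part $Z_1-Z_2$.
\item[(F3)] \emph{Let $F$ be a finite totally ramified Galois extension of $\mathbb{Q}_p$ or of $\Phi_0$, with normalized valuation $\operatorname{ord}$, and let $\sigma$ be an element of $p$-power order of its Galois group. Then $\operatorname{ord}\big((\sigma-1)^Cz\big)\ge\operatorname{ord}(z)+C$ for $z\in\widehat E(\mathfrak{m}_F)$ and $C\ge0$.} For a uniformizer $\varpi_F$, the map $\tau\mapsto\tau\varpi_F/\varpi_F\bmod\mathfrak{m}_F$ is a homomorphism to the multiplicative group of the residue field, which has no $p$-torsion; so $\sigma\varpi_F/\varpi_F\equiv1$. Units are fixed modulo $\mathfrak{m}_F$, so $\sigma z/z\equiv1$ for $z\neq0$. By (F2), $\operatorname{ord}(\sigma z-_{\widehat E}z)=\operatorname{ord}(\sigma z-z)\ge\operatorname{ord}(z)+1$; iterate.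
\end{itemize}

Let $\mathfrak{m}_n$ be the maximal ideal of $K_{n,v}$ and recall $\mathcal{V}_n=E(K_{n,v})/p$.

\begin{lemma}\label{lem:inj}
$E(K_{\infty,v})[p]=0$. The maps $\mathcal{V}_n\to E(K_{\infty,v})/p$ and $E(K_n)/p\to E(K_\infty)/p$ are injective. Moreover $\mathcal{V}_n=\widehat E(\mathfrak{m}_n)/p$ has dimension $p^n$.
\end{lemma}

\begin{proof}
The residue field of $K_{n,v}$ is $\mathbb{F}_p$, so multiplication by $p+1$ maps $E(K_{n,v})$ into $\widehat E(\mathfrak{m}_n)$. Hence $\mathcal{V}_n=\widehat E(\mathfrak{m}_n)/p$, and $p$-torsion points lie in $\widehat E(\mathfrak{m}_n)$. If $z\ne0$ and $[p]z=0$, then $g(z^{p^2})=-p\,g_0(z)$ by (F1), so the $p$-adic valuation $\mu$ of $z$ satisfies $p^2\mu=1+\mu$. But $\mu=1/(p^2-1)$ is not in the value group $p^{-n}\mathbb{Z}$ of $K_{n,v}$. This proves the first claim. If $P\in E(K_{n,v})$ and $P=pQ$ with $Q\in E(K_{\infty,v})$, then $\sigma Q-Q$ is killed by $p$, hence zero, for every $\sigma$ fixing $K_{n,v}$; so $Q\in E(K_{n,v})$. The same argument works globally, since $E(K_\infty)[p]\subset E(K_{\infty,v})[p]=0$.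 Finally, the formal logarithm identifies a subgroup of finite index of $\widehat E(\mathfrak{m}_n)$ with $\mathbb{Z}_p^{p^n}$, and there is no torsion, so $\widehat E(\mathfrak{m}_n)\cong\mathbb{Z}_p^{p^n}$.
\end{proof}

\section{Reduction to a local non-divisibility}\label{sec:reduction}

We write $\alpha_n$ also for the image of $\alpha_n$ in $\mathcal{V}_n\subset\mathcal{V}_{n+1}$. The heart of the paper is the following statement, proved in Section~\ref{sec:end}.

\begin{proposition}\label{prop:key}
There are integers $C$ and $n_0$ such that $\alpha_n\notin X^C\,\mathcal{V}_{n+1}$ for all $n\ge n_0$.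
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main}, given Proposition~\ref{prop:key}]
(a) We work in $E(K_{\infty,v})/p$, which contains the $\mathcal{V}_n$ by Lemma~\ref{lem:inj}. By Proposition~\ref{prop:key}, $\alpha_n\ne0$ for $n\ge n_0$, so \eqref{eq:dn} shows that $d_n\to\infty$. Thus $\mathcal{H}^j_v$, for $j=0,1$, is an infinite increasing union of modules $\overline\Lambda/X^d$. Each of these has one-dimensional $X$-torsion, so $\mathcal{H}^j_v[X]$ is one-dimensional. By duality and Nakayama's lemma $(\mathcal{H}^j_v)^\vee$ is cyclic; it is infinite, so it is $\overline\Lambda$.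

Let $S=\mathcal{H}^0_v+\mathcal{H}^1_v$. Dualizing $0\to\mathcal{H}^0_v\cap\mathcal{H}^1_v\to\mathcal{H}^0_v\oplus\mathcal{H}^1_v\to S\to0$ gives
\begin{equation}\label{eq:dualseq}
0\to S^\vee\to\overline\Lambda^2\to(\mathcal{H}^0_v\cap\mathcal{H}^1_v)^\vee\to0 .
\end{equation}
So $S^\vee$ is free, and it surjects onto $(\mathcal{H}^j_v)^\vee\cong\overline\Lambda$; its rank is $1$ or $2$.

Suppose the rank is $1$. A surjection of free modules of rank one is an isomorphism, so $S=\mathcal{H}^0_v=\mathcal{H}^1_v\cong\mathbb{F}_p((X))/\mathbb{F}_p[[X]]$. In this module $S[X^d]$ is generated by $X^{-d}$ and has dimension $d$, so $\overline\Lambda\alpha_n=S[X^{d_n}]$ for all $n$, even or odd. By \eqref{eq:dn}, $d_{n+1}-d_n\ge p^{n+1}-2p^n$ for $n>n_0$. For large $n$ this is at least $C$, and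
\[
\alpha_n\in S[X^{d_n}]=X^{d_{n+1}-d_n}S[X^{d_{n+1}}]=X^{d_{n+1}-d_n}\overline\Lambda\alpha_{n+1}\subset X^C\mathcal{V}_{n+1},
\]
which contradicts Proposition~\ref{prop:key}. So the rank is $2$, and the last term of \eqref{eq:dualseq} is a finitely generated torsion module, hence finite.

(b) The global class $\alpha_n$ is nonzero for $n\ge n_0$, because its local image is. The first two paragraphs of (a) used only this and \eqref{eq:norm}, so $\mathcal{H}^j\cong\overline\Lambda^\vee$, and $(\mathcal{H}^0+\mathcal{H}^1)^\vee$ is a free submodule of $\overline\Lambda^2$ with quotient $(\mathcal{H}^0\cap\mathcal{H}^1)^\vee$. The surjection $\mathcal{H}^0+\mathcal{H}^1\to S$ dualizes to an injection $\overline\Lambda^2\cong S^\vee\to(\mathcal{H}^0+\mathcal{H}^1)^\vee$. So the target has rank $2$, the intersection $\mathcal{H}^0\cap\mathcal{H}^1$ is finite, and the cokernel of the injection, which is dual to the kernel of $\mathcal{H}^0+\mathcal{H}^1\to S$, is finite.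
\end{proof}

Why should a class from layer $n$ fail to be divisible by a fixed power of $X$ in layer $n+1$? The reason is visible for the simplest local points.

\begin{example}\label{ex:unif}
Let $z\in\widehat E(\mathfrak{m}_n)$ be a uniformizer of $K_{n,v}$. We claim that the class of $z$ is not in $X^p\mathcal{V}_{n+1}$. Let $\operatorname{ord}$ be the normalized valuation of $K_{n+1,v}$, so that $\operatorname{ord}(z)=p$ and $\operatorname{ord}(p)=p^{n+1}$. Suppose that $z=(\gamma-1)^pz_1+_{\widehat E}[p]y$ with $z_1,y\in\widehat E(\mathfrak{m}_{n+1})$. By (F3), $\operatorname{ord}((\gamma-1)^pz_1)\ge p+1$, so $\operatorname{ord}([p]y)=p$ by (F2). But (F1) gives $\operatorname{ord}([p]y)\ge\min(p^2,p^{n+1}+1)>p$, a contradiction. So if every $(p+1)P_n$ were a uniformizer, Proposition~\ref{prop:key} would hold with $C=p$ and $n_0=0$.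

Height two is essential. Going up one layer multiplies valuations by $p$, while $[p]$ multiplies small valuations by $p^2$. For the multiplicative group, which has height one, the two factors agree, and indeed the uniformizer $\zeta_{p^m}-1$ of $\Phi_m$ is $[p](\zeta_{p^{m+1}}-1)$.
\end{example}

Two things separate the example from Proposition~\ref{prop:key}. The valuation of $(p+1)P_n$ must be bounded independently of $n$, and it may be divisible by $p$, in which case the point has to be corrected by a multiple of $p$ before the argument applies. Both are handled at once if all the points are values of a single power series.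

\section{Heegner points in Serre--Tate coordinates}\label{sec:ST}

\subsection{Modular curves at $p$}\label{ss:modular}

We recall the standard facts on $X_0(M)$ for $p\nmid M$. It has a smooth proper model over $\mathbb{Z}_p$, which away from the cusps is the coarse moduli space of pairs $(A,C_M)$ of an elliptic curve and a cyclic subgroup of order $M$.
\begin{itemize}
\item[(M1)] $X_0(M)_k$ is irreducible, being the special fiber of a smooth proper curve over $\mathbb{Z}_p$ with geometrically connected generic fiber.
\item[(M2)] Since $C_M$ is \'etale, it lifts uniquely to every deformation of $A$. The completed local ring of $X_0(M)_W$ at a $k$-point $(A,C_M)$ is the ring of invariants of $\operatorname{Aut}(A,C_M)$ in the universal deformation ring of $A$, and $-1$ acts trivially. As $p\ge5$, the group $\operatorname{Aut}(A)/\{\pm1\}$ has order $1$, $2$ or $3$, so taking invariants commutes with reduction modulo $p$ and the same description holds over $k$.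
\item[(M3)] The cusp $\infty$ is given by $(\operatorname{Tate}(q),\mu_M)$, and the completion of $X_0(M)$ along it is $\mathbb{Z}_p[[q]]$. One has $\operatorname{Tate}(q)/\mu_d=\operatorname{Tate}(q^d)$. The field $k((q))$ is the completion of $k(j)$ at $j=\infty$, and the $M$-torsion of $\operatorname{Tate}(q)$ is defined over $k((q^{1/M}))$.
\end{itemize}

\subsection{The subgroup $\Delta_0$ and the level $ND$}

The point $P_n$ is a sum over $\Delta$. We shall see that each term moves in a formal family of elliptic curves as $n$ varies, and the argument of Section~\ref{sec:indep} needs these families to be pairwise non-isogenous. This fails for two elements of $\Delta$ that differ by the class of an ideal prime to $p$, since such an ideal defines an isogeny between the families. We therefore determine these classes and merge the corresponding terms by raising the level.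

Every element of $\mathcal{G}$ is represented by an idele $(u,1)_p\,\hat{\mathfrak{a}}$ with $u\in\mathbb{Z}_p^\times$ and $\mathfrak{a}$ prime to $p$: multiply any representative by an element of $K^\times$ to make its ideal prime to $p$, and then by a diagonal unit at $p$. Let $[\mathfrak{b}]\in\mathcal{G}$ be the class of $\hat{\mathfrak{b}}$. We have $\hat{\mathfrak{b}}\in\beta U$ if and only if $\mathfrak{b}=(\beta)$ and $\beta_1=\beta_2$, and the last condition says $\beta=\bar\beta$. So
\begin{equation}\label{eq:trivialclass}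
[\mathfrak{b}]=1\iff\mathfrak{b}=(\beta)\text{ with }\beta\in\mathbb{Q}^\times .
\end{equation}
Let $D$ be the product of the primes dividing $d_K$; then $p\nmid D$, and $\gcd(N,D)=1$ by the Heegner hypothesis. For $d\mid D$ let $\mathfrak{d}$ be the product of the primes of $K$ above the primes dividing $d$, so that $\mathfrak{d}^2=(d)$ and $\mathcal{O}_K/\mathfrak{d}\cong\mathbb{Z}/d$. Write $\mathfrak{D}$ for the ideal attached to $d=D$.

\begin{lemma}\label{lem:genus}
The elements of $\Delta$ of the form $[\mathfrak{b}]$ are exactly the $[\mathfrak{d}]$ with $d\mid D$. These are distinct and form a subgroup $\Delta_0$.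
\end{lemma}

\begin{proof}
If $[\mathfrak{b}]^\nu=1$ with $\nu\ge1$, then $\mathfrak{b}^\nu$ has a rational generator by \eqref{eq:trivialclass}, so $\mathfrak{b}^\nu=\bar{\mathfrak{b}}^\nu$ and $\mathfrak{b}=\bar{\mathfrak{b}}$. Then conjugate split primes occur in $\mathfrak{b}$ with equal exponents, so $\mathfrak{b}=x\mathfrak{d}$ with $x\in\mathbb{Q}^\times$ prime to $p$ and $d\mid D$, and $[\mathfrak{b}]=[\mathfrak{d}]$. Conversely $[\mathfrak{d}]^2=[(d)]=1$, so $[\mathfrak{d}]\in\Delta$. The set is the intersection of two subgroups. If $[\mathfrak{d}]=[\mathfrak{d}']$, then $\mathfrak{d}=x\mathfrak{d}'$ with $x\in\mathbb{Q}^\times$, and the parities of the exponents at ramified primes give $d=d'$.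
\end{proof}

Fix representatives $s_i=(u_i,1)_p\,\hat{\mathfrak{a}}_i$, $1\le i\le r$, of $\Delta/\Delta_0$. Then $\Delta$ consists of the distinct elements $s_i[\mathfrak{d}]$, represented by $(u_i,1)_p\,\hat{\mathfrak{a}}_i\hat{\mathfrak{d}}$.

\begin{example}\label{ex:19}
Let $K=\mathbb{Q}(\sqrt{-19})$ and $p=5$, which splits since $-19\equiv1\bmod5$. Here $h_K=1$, so $\mathcal{G}=\mathbb{Z}_5^\times$ and $\Delta=\mu_4$. The ideal $\mathfrak{D}$ is generated by $\beta=\sqrt{-19}$, with $\beta_2=-\beta_1$. Multiplying $\hat{\mathfrak{D}}$ by $\beta^{-1}$ gives $(\beta_1^{-1},-\beta_1^{-1})_p$ modulo $U$, so $[\mathfrak{D}]=(-1,1)_p$ and $\Delta_0=\{\pm1\}$. Thus $r=2$, with $\mathfrak{a}_1=\mathfrak{a}_2=\mathcal{O}_K$, $u_1=1$, and $u_2=\mathrm{i}$ a primitive fourth root of unity in $\mathbb{Z}_5$.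
\end{example}

Write a cyclic subgroup of order $ND$ as $C_N\oplus C_D$. For $d\mid D$ let $\delta_d\colon X_0(ND)\to X_0(N)$ send $(A,C_N\oplus C_D)$ to $A/C_D[d]$ with the image of $C_N$, and put
\[
\Pi=\sum_{d\mid D}\pi\circ\delta_d\colon X_0(ND)\to E,\qquad \tilde x(L)=(\mathbb{C}/L,\ (\mathfrak{N}\mathfrak{D})^{-1}L/L)\in X_0(ND).
\]
Then $\delta_d(\tilde x(L))=x(\mathfrak{d}^{-1}L)$.

\subsection{The lattices}

As the proof of Lemma~\ref{lem:reduction} shows, the reduction of $\mathbb{C}/L$ at $\mathfrak{p}$ is governed by the intersection of $L_p$ with $\mathbb{Q}_p\times0$ and the projection of $L_p$ to the second factor. For $L=\mathcal{O}_{p^m}$ these are $p^m\mathbb{Z}_p$ and $\mathbb{Z}_p$, which depend on $m$. A Galois twist removes the dependence. Let $\varpi=(1,p)_p$, $m=n+1$, and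
\[
P_n'=\sigma_{\varpi^{-m}}P_n=\sum_{s\in\Delta}\pi\big(x(\varpi^ms^{-1}\mathcal{O}_{p^m})\big)\in E(K_n).
\]
For $s=(u,1)_p\hat{\mathfrak{a}}$ replace $\varpi^ms^{-1}\mathcal{O}_{p^m}$ by the homothetic lattice $L=p^{-m}\varpi^ms^{-1}\mathcal{O}_{p^m}$. Away from $p$ it agrees with $\mathfrak{a}^{-1}$. At $p$ it is \eqref{eq:order} multiplied by $(p^{-m}u^{-1},1)$. So $L=L(\mathfrak{a},u,m)$, where
\begin{equation}\label{eq:lattice}
L(\mathfrak{a},u,m)_\ell=\mathfrak{a}_\ell^{-1}\quad(\ell\ne p),\qquad L(\mathfrak{a},u,m)_p=\mathbb{Z}_p(1,0)\oplus\mathbb{Z}_p(p^{-m}u^{-1},1).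
\end{equation}
We allow $m=0$, when $L(\mathfrak{a},u,0)=\mathfrak{a}^{-1}$. The lattice attached to $s_i[\mathfrak{d}]$ is $\mathfrak{d}^{-1}L(\mathfrak{a}_i,u_i,m)$, so
\begin{equation}\label{eq:Pn}
P_n'=\sum_{i=1}^r\Pi\big(\tilde x(L(\mathfrak{a}_i,u_i,n+1))\big).
\end{equation}

For a lattice $L$ let $A_L=\mathbb{C}/L$, viewed over $\overline{\mathbb{Q}}$ and then over $\mathbb{C}_p$, and put $A_{\mathfrak{a}}=A_{\mathfrak{a}^{-1}}$. Having complex multiplication by an order in a field where $p$ splits, $A_L$ has good ordinary reduction $\bar A_L$ over a finite extension $\Phi$ of $\Phi_0$, which we take large enough that the endomorphisms and the finitely many isogenies in play are defined over $\Phi$. We have $A_L[p^\infty]=K_p/L_p$, and $T_pA_L=L_p$, where $x\in L_p$ corresponds to the system $(p^{-j}x\bmod L_p)_j$. For an ordinary curve $\bar A/k$ the module $T_p\bar A(k)=\varprojlim\bar A(k)[p^j]$ is free of rank one, and reduction $T_pA_L\to T_p\bar A_L(k)$ is surjective with kernel the Tate module of the formal group $\widehat A_L$.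

The kernel spans the line $\mathbb{Q}_p\times0$ in $V_pA_L=K_p$. Indeed it spans a line stable under $K$, so one of the two coordinate lines. An endomorphism $\beta$ acts on the tangent space of $\mathbb{C}/L$ by $\beta$, hence over $\mathbb{C}_p$ by $\beta_1$. The formal group has height one, so over $\mathcal{O}_\Phi$ it is $\widehat{\mathbb{G}}_m$, whose endomorphisms act on the tangent space and on the Tate module by the same element of $\mathbb{Z}_p$. So $\beta$ acts on the line by $\beta_1$. Consequently reduction on $p$-power torsion is the second projection $K_p/L_p\to\mathbb{Q}_p/\operatorname{pr}_2(L_p)=\bar A_L(k)[p^\infty]$. Let $\mathbf{e}_{\mathfrak{a}}$ be the generator of $T_p\bar A_{\mathfrak{a}}(k)=\operatorname{pr}_2(\mathfrak{a}_p^{-1})=\mathbb{Z}_p$ given by $1$, and let $\tilde x_{\mathfrak{a}}=(\bar A_{\mathfrak{a}},\bar A_{\mathfrak{a}}[\mathfrak{N}\mathfrak{D}])\in X_0(ND)(k)$.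

\begin{lemma}\label{lem:reduction}
Let $L=L(\mathfrak{a},u,m)$. There is an isomorphism $\bar A_L\cong\bar A_{\mathfrak{a}}$ under which $\tilde x(L)$ reduces to $\tilde x_{\mathfrak{a}}$, and $\mathbf{e}_{\mathfrak{a}}$ corresponds to $1\in\operatorname{pr}_2(L_p)=\mathbb{Z}_p$.
\end{lemma}

\begin{proof}
Let $L^0=\bar{\mathfrak{p}}^m\mathfrak{a}^{-1}$, so $L^0_p=\mathbb{Z}_p\times p^m\mathbb{Z}_p$. It lies in $\mathfrak{a}^{-1}$, and in $L$ because $(0,p^m)=p^m(p^{-m}u^{-1},1)-(u^{-1},0)$. The kernels of $A_{L^0}\to A_{\mathfrak{a}}$ and $A_{L^0}\to A_L$ are generated by $(0,1)$ and $(p^{-m}u^{-1},1)$ in $K_p/L^0_p$. Both are cyclic of order $p^m$, and the second projection maps both isomorphically onto $\mathbb{Z}_p/p^m\mathbb{Z}_p=\bar A_{L^0}(k)[p^m]$. So both extend to constant subgroup schemes over $\mathcal{O}_\Phi$ with the same special fiber, and $\bar A_L$ and $\bar A_{\mathfrak{a}}$ are both the quotient of $\bar A_{L^0}$ by $\bar A_{L^0}(k)[p^m]$. The two isogenies induce the identity on $K_p$ and on $K_\ell/L^0_\ell$ for $\ell\ne p$,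 which gives the compatibilities.
\end{proof}

\subsection{Serre--Tate theory}

We recall \cite[Thm.~2.1]{Katz} for elliptic curves, each identified with its dual. Let $\bar A/k$ be ordinary and $R$ an Artin local ring with residue field $k$. To a deformation $A/R$ of $\bar A$ one attaches a $\mathbb{Z}_p$-bilinear map
\[
\mathbf{q}_A\colon T_p\bar A(k)\times T_p\bar A(k)\to\widehat{\mathbb{G}}_m(R)=1+\mathfrak{m}_R,\qquad \mathbf{q}_A(x,y)=(\varphi_A(x),y)_A .
\]
Here $\varphi_A(x)=p^j\tilde x_j\in\widehat A(R)$ for large $j$, where $\tilde x_j\in A(R)$ is any lift of the component of $x$ in $\bar A(k)[p^j]$. The pairing $(\cdot,\cdot)_A\colon\widehat A\times T_p\bar A(k)\to\widehat{\mathbb{G}}_m$ is given on $\widehat A[p^m]$ by the Weil pairing $e_{p^m}$ with a lift to $A[p^m]$ of the component of $y$ in $\bar A(k)[p^m]$. The theorem says that $A\mapsto\mathbf{q}_A$ is a bijection from deformations to bilinear maps, and that a homomorphism $\psi_0\colon\bar A\to\bar B$ lifts to a homomorphism $A\to B$ of deformations if and only if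
\begin{equation}\label{eq:lift}
\mathbf{q}_A(x,\psi_0^\vee y)=\mathbf{q}_B(\psi_0x,y)\qquad\text{for all }x\in T_p\bar A(k),\ y\in T_p\bar B(k),
\end{equation}
where $\psi_0^\vee$ is the dual isogeny. Formal elliptic curves and their homomorphisms algebraize, so by passing to the limit over Artin quotients all this holds for complete noetherian local rings $R$ with residue field $k$. For a deformation $A$ of $\bar A_{\mathfrak{a}}$ we call $t_A=\mathbf{q}_A(\mathbf{e}_{\mathfrak{a}},\mathbf{e}_{\mathfrak{a}})\in1+\mathfrak{m}_R$ its \emph{coordinate}. The universal deformation ring of $\bar A_{\mathfrak{a}}$ is $W[[T]]$, with universal coordinate $t=1+T$.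

Let $\sqrt{d_K}=i\sqrt{|d_K|}$, with image $(\sqrt{d_K})_1\in\mathbb{Z}_p^\times$ in $K_{\mathfrak{p}}$, and let $\mathrm{N}\mathfrak{a}\in\mathbb{Q}^\times\cap\mathbb{Z}_p^\times$ be the norm of $\mathfrak{a}$.

\begin{proposition}\label{prop:coord}
There is a sign, independent of $\mathfrak{a},u,m$, such that with $\kappa=\pm(\sqrt{d_K})_1^{-1}$ the deformation $A_L$ of $\bar A_{\mathfrak{a}}$, for $L=L(\mathfrak{a},u,m)$, has coordinate
\[
t_{A_L}=\zeta_{p^m}^{\,c},\qquad c=\kappa\,\mathrm{N}\mathfrak{a}\;u^{-1}\in\mathbb{Z}_p^\times .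
\]
In particular $A_{\mathfrak{a}}$ has coordinate $1$.
\end{proposition}

\begin{proof}
Write $\mathbf{e}=\mathbf{e}_{\mathfrak{a}}$. To compute $\varphi_{A_L}(\mathbf{e})$ we need lifts defined over the fixed ring $\mathcal{O}_\Phi$. The Galois group of $\Phi$ commutes with $K$, so it preserves the line $0\times\mathbb{Q}_p\subset V_pA_L$. This line maps isomorphically onto $V_p\bar A_L(k)$, where the action is trivial because the residue field of $\Phi$ is $k$. So $\tilde{\mathbf{e}}_j=(0,p^{-j})\bmod L_p$ lies in $A_L(\mathcal{O}_\Phi)$, and it lifts the $j$-th component of $\mathbf{e}$. By \eqref{eq:lattice}, $p^j\tilde{\mathbf{e}}_j=(0,1)\equiv(-p^{-m}u^{-1},0)\bmod L_p$ for every $j$. Hence $\varphi_{A_L}(\mathbf{e})=p^{-m}x$ with $x=(-u^{-1},0)\in L_p$, a point of $\widehat A_L[p^m]$. The point $p^{-m}y$ with $y=(p^{-m}u^{-1},1)\in L_p$ lies in $A_L[p^m]$ and has second coordinate $p^{-m}$, so it lifts the $m$-th component of $\mathbf{e}$. Therefore $t_{A_L}=e_{p^m}(p^{-m}x,p^{-m}y)$.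

On $\mathbb{C}/L$ the Weil pairing is $e_{p^m}(p^{-m}x,p^{-m}y)=\zeta_{p^m}^{\pm\mathcal{R}(x,y)}$, with a sign that depends only on conventions, where $\mathcal{R}(x,y)=\operatorname{Im}(\bar xy)/\operatorname{covol}(L)$ is the unimodular alternating form on $L$, extended $\mathbb{Z}_p$-bilinearly to $L_p$. The lattices $L$ and $\mathfrak{a}^{-1}$ both contain $L^0$ with index $p^m$, so $\operatorname{covol}(L)=\sqrt{|d_K|}/(2\,\mathrm{N}\mathfrak{a})$ and $\mathcal{R}(x,y)=\mathrm{N}\mathfrak{a}\,(\bar xy-x\bar y)/\sqrt{d_K}$ for $x,y\in L$. This number is rational, so it may be read in $K_{\mathfrak{p}}$, where it is $\mathrm{N}\mathfrak{a}\,(x_2y_1-x_1y_2)/(\sqrt{d_K})_1$. For our $x,y$ we have $x_2y_1-x_1y_2=u^{-1}$.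
\end{proof}

\begin{lemma}\label{lem:hom}
Let $\mathfrak{a},\mathfrak{b}$ be prime to $p$.
\begin{itemize}
\item[(i)] Every homomorphism $\bar A_{\mathfrak{a}}\to\bar A_{\mathfrak{b}}$ is the reduction of some $\beta\in\mathfrak{a}\mathfrak{b}^{-1}=\operatorname{Hom}(A_{\mathfrak{a}},A_{\mathfrak{b}})$. In particular $\operatorname{End}(\bar A_{\mathfrak{a}})=\mathcal{O}_K$ and $\operatorname{Aut}(\bar A_{\mathfrak{a}})=\{\pm1\}$.
\item[(ii)] Let $A,B$ be deformations of $\bar A_{\mathfrak{a}},\bar A_{\mathfrak{b}}$ over $R$ and $0\ne\beta\in\mathfrak{a}\mathfrak{b}^{-1}$. The reduction of $\beta$ lifts to $A\to B$ if and only if $t_A^{\,\beta_1\mathrm{N}\mathfrak{b}/\mathrm{N}\mathfrak{a}}=t_B^{\,\beta_2}$.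
\end{itemize}
\end{lemma}

\begin{proof}
(i) For $A_{\mathfrak{a}}$ and $A_{\mathfrak{b}}$ both sides of \eqref{eq:lift} are $1$, so every homomorphism lifts. (ii) The reduction $\psi_0$ of $\beta$ sends $\mathbf{e}_{\mathfrak{a}}$ to $\beta_2\mathbf{e}_{\mathfrak{b}}$ and has degree $[\mathfrak{b}^{-1}:\beta\mathfrak{a}^{-1}]=\beta_1\beta_2\,\mathrm{N}\mathfrak{b}/\mathrm{N}\mathfrak{a}$. From $\psi_0^\vee\psi_0=\deg\psi_0$ we get $\psi_0^\vee\mathbf{e}_{\mathfrak{b}}=\beta_1(\mathrm{N}\mathfrak{b}/\mathrm{N}\mathfrak{a})\,\mathbf{e}_{\mathfrak{a}}$. Put $x=\mathbf{e}_{\mathfrak{a}}$, $y=\mathbf{e}_{\mathfrak{b}}$ in \eqref{eq:lift}.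
\end{proof}

\subsection{The power series}

By (M2) and Lemma~\ref{lem:hom}(i), $W[[T]]$ is the completed local ring of $X_0(ND)_W$ at $\tilde x_{\mathfrak{a}_i}$. Let $\iota_i\colon\operatorname{Spec}W[[T]]\to X_0(ND)$ be the resulting map; we use the same letter for its reduction $\operatorname{Spec}k[[T]]\to X_0(ND)_k$. For $c\in\mathbb{Z}_p^\times$ let $\langle c\rangle$ be the automorphism of $\operatorname{Spec}W[[T]]$ with $\langle c\rangle^*t=t^c$; these automorphisms commute. By the N\'eron mapping property $\Pi$ extends to a morphism from the smooth model of $X_0(ND)$ over $\mathbb{Z}_p$ to $E$. Put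
\[
c_i=\kappa\,\mathrm{N}\mathfrak{a}_i\,u_i^{-1},\qquad G=\sum_{i=1}^r\Pi\circ\iota_i\circ\langle c_i\rangle\in E(W[[T]]),\qquad G_1=(p+1)G .
\]
Let $\omega_E$ be the N\'eron differential and $\bar\omega$ the reduction of $\Pi^*\omega_E$, a regular differential on $X_0(ND)_k$.

\begin{proposition}\label{prop:series}
\begin{itemize}
\item[(i)] $G_1$ lies in $\widehat E((p,T)W[[T]])$, so it is a power series $G_1(T)\in(p,T)W[[T]]$, and $(p+1)P_n'=G_1(\zeta_{p^{n+1}}-1)$ for all $n\ge0$.
\item[(ii)] $\bar\omega\ne0$.
\item[(iii)] The reduction $\bar G_1\in Tk[[T]]$ satisfies $\bar G_1^*\omega_E=\sum_{i=1}^r\langle c_i\rangle^*\iota_i^*\bar\omega$ in $k[[T]]\,dT$.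
\end{itemize}
\end{proposition}

\begin{proof}
(i) By Lemma~\ref{lem:reduction} and Proposition~\ref{prop:coord}, $\tilde x(L(\mathfrak{a}_i,u_i,m))$ is the image under $\iota_i$ of the point $t=\zeta_{p^m}^{c_i}$, which is the image under $\iota_i\circ\langle c_i\rangle$ of the point $T=\zeta_{p^m}-1$. By \eqref{eq:Pn}, $P_n'$ is the value of $G$ at $T=\zeta_{p^{n+1}}-1$. The image of $G$ in $E(k)$ is therefore the reduction of $P_n'\in E(K_{n,v})$, which lies in $E(\mathbb{F}_p)$ and is killed by $p+1$.

(ii) The differential $\omega_E$ is invariant, so pullback of $\omega_E$ is additive in the map, and $\Pi^*\omega_E=\sum_d\delta_d^*\pi^*\omega_E$. At $\infty$ we have $\pi^*\omega_E=c_E\sum_na_nq^n\,dq/q$, where $\sum a_nq^n$ is the newform of $E$, with $a_1=1$, and $c_E$ is the Manin constant. By (M3), $\delta_d^*q=q^d$, so $\Pi^*\omega_E=c_E\sum_{d\mid D}d\sum_na_nq^{nd}\,dq/q$. Only $d=n=1$ contributes to the coefficient of $q\cdot dq/q$, which is $c_E$. By \cite[Cor.~4.1]{Mazur}, a prime dividing the Manin constant of a strong Weil curve is $2$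 or has square dividing $N$. So $p\nmid c_E$.

(iii) This is additivity again, with $p+1=1$ in $k$.
\end{proof}

\section{No cancellation modulo $p$}\label{sec:indep}

Write $\langle c_i\rangle^*\iota_i^*\bar\omega=w_i\,dT$ with $w_i\in k[[T]]$. Each $w_i$ is nonzero: $\bar\omega\ne0$ on an irreducible curve, $\iota_i^*$ is the expansion in the completed local ring at a point, and $\langle c_i\rangle$ is an automorphism. We must show that the sum is nonzero.

\begin{proposition}\label{prop:indep}
$\sum_{i=1}^rw_i\ne0$.
\end{proposition}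

Leading terms do not decide this. If $\bar G_1\neq0$ vanishes to order $\mu$ at $T=0$, then for large $n$ the valuation of $G_1(\zeta_{p^{n+1}}-1)$ in $\Phi_{n+1}$ is $\mu$; the point lies in $K_{n,v}$, and the ramification indices over $\mathbb{Q}_p$ are $p^n(p-1)$ and $p^n$, so $p-1$ divides $\mu$. Hence $\sum w_i$ always vanishes to order at least $p-2$.

\subsection{The case $r=2$}

In Example~\ref{ex:19} we have $\iota_1=\iota_2=\iota$, $c_1=\kappa$ and $c_2=\kappa\mathrm{i}^{-1}$. Write $\iota^*\bar\omega=w(t)\,dt/t$, so that $\langle c\rangle^*\iota^*\bar\omega=c\,w(t^c)\,dt/t$. Then $w_1+w_2=0$ says $w(t^\kappa)+\mathrm{i}^{-1}w(t^{\kappa/\mathrm{i}})=0$, that is,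
\[
w(t^{\mathrm{i}})=\mathrm{i}\,w(t).
\]
Formally this has nonzero solutions, such as $\sum_{u\in\mu_4}u^{-1}t^u=4T+\cdots$. So one must use that $w$ comes from an algebraic curve, and that $t\mapsto t^{\mathrm{i}}$ is not induced by an isogeny.

The plan is as follows. By Lemma~\ref{lem:hom}(ii), a substitution $t\mapsto t^\rho$ with $\rho=\xi_1/\xi_2$ and $\xi\in\mathcal{O}_K$ prime to $p$ is induced by an isogeny. If $\xi$ has norm a power of a prime $\ell$, then $t\mapsto t^{\rho^j}$ multiplies the expansion of $\bar\omega$ by the expansion of a rational function $\phi_j$ on a modular curve of level $ND$ times a power of $\ell$. Let $\epsilon_1(\phi_j)$ and $\epsilon_2(\phi_j)$ be the expansions along $\iota\circ\langle c_1\rangle$ and $\iota\circ\langle c_2\rangle$. From $w_1+w_2=0$ we get $w_1\epsilon_1(\phi_j)+w_2\epsilon_2(\phi_j)=0$, so $\epsilon_1(\phi_j)=\epsilon_2(\phi_j)$ for all $j$. The left side lies in the $\ell$-power division tower of one elliptic curve and the right side in that of another. The curves are not isogenous, so the towers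 are independent above a finite level, and all $\phi_j$ must come from a bounded level. The order of vanishing at the cusp $\infty$ forbids this. For general $r$ the same steps apply.

\subsection{The families are not isogenous}

Let $\mathcal{A}_i$ over $k[[T]]$ be the deformation of $\bar A_{\mathfrak{a}_i}$ with coordinate $t^{c_i}$, that is, the pullback by $\langle c_i\rangle$ of the universal one. Let $\Omega$ be an algebraic closure of $k((T))$.

\begin{lemma}\label{lem:noniso}
For $i\ne j$ the curves $\mathcal{A}_i$ and $\mathcal{A}_j$ are not isogenous over $\Omega$.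
\end{lemma}

\begin{proof}
Let $\psi$ be an isogeny. Homomorphisms of abelian varieties are defined over the separable closure of the ground field. Let $\ell\ne p$. Both curves have good reduction and $k$ is algebraically closed, so the Galois group of $k((T))$ acts trivially on $T_\ell\mathcal{A}_i$ and $T_\ell\mathcal{A}_j$. A homomorphism is determined by its action on $T_\ell$, so $\psi$ is defined over $k((T))$, and by the N\'eron property it extends over $k[[T]]$. Its special fiber has the same degree, so by Lemma~\ref{lem:hom}(i) it is the reduction of some nonzero $\beta\in\mathfrak{a}_i\mathfrak{a}_j^{-1}$, and Lemma~\ref{lem:hom}(ii) gives $t^{c_i\beta_1\mathrm{N}\mathfrak{a}_j/\mathrm{N}\mathfrak{a}_i}=t^{c_j\beta_2}$ in $k[[T]]$. The map $c\mapsto t^c$ is injective on $\mathbb{Z}_p$, since $t^{p^\nu c'}=1+c'T^{p^\nu}+\cdots$. Equating exponents and inserting $c_i,c_j$ gives $\beta_1/\beta_2=u_i/u_j$.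

In particular $\beta_1$ and $\beta_2$ have the same valuation; dividing $\beta$ by a power of $p$, we get $\beta\in K^\times$ that is a unit at $p$ with the same ratio. The idele $\beta^{-1}s_is_j^{-1}$ has $p$-component $(\beta_1^{-1}u_i/u_j,\beta_2^{-1})=(\beta_2^{-1},\beta_2^{-1})$, a diagonal unit. So $s_is_j^{-1}=[\beta^{-1}\mathfrak{a}_i\mathfrak{a}_j^{-1}]$ in $\mathcal{G}$. This element lies in $\Delta$, hence in $\Delta_0$ by Lemma~\ref{lem:genus}, against the choice of the $s_i$.
\end{proof}

\subsection{The functions $\phi_j$}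

Put $h=h_K$. Choose a prime $\ell\nmid6pND$ that splits in $K$ as $\mathfrak{l}\bar{\mathfrak{l}}$, write $\mathfrak{l}^h=(\xi)$, and let $\rho=\xi_1/\xi_2\in\mathbb{Z}_p^\times$. Let $Y_\nu=X_0(ND\ell^\nu)_k$, with points $(A,C_{ND},H)$ where $H$ is cyclic of order $\ell^\nu$. For $\nu'\le\nu$ the forgetful map $Y_\nu\to Y_{\nu'}$ replaces $H$ by $H[\ell^{\nu'}]$, and we use it to view $k(Y_{\nu'})$ inside $k(Y_\nu)$. Put $F_j=k(Y_{hj})$. For each $j\ge0$ there are two maps $b_1,b_2\colon Y_{hj}\to Y_0$: the forgetful map $b_1$, and the map $b_2$ sending $(A,C_{ND},H)$ to $A/H$ with the image of $C_{ND}$.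

The kernel of $\xi^j$ on $\bar A_{\mathfrak{a}_i}$ is isomorphic to $\mathcal{O}_K/\mathfrak{l}^{hj}\cong\mathbb{Z}/\ell^{hj}$. By (M2) and Lemma~\ref{lem:hom}(i), the completed local rings of $Y_{hj}$ at $(\tilde x_{\mathfrak{a}_i},\ker\xi^j)$ and of $Y_0$ at $\tilde x_{\mathfrak{a}_i}$ are both $k[[T]]$, and $b_1$ identifies them. So $\iota_i=b_1\circ\iota_i^{(j)}$, where $\iota_i^{(j)}\colon\operatorname{Spec}k[[T]]\to Y_{hj}$ is the completion at that point. These lifts are compatible with the forgetful maps, because $(\ker\xi^{j+1})[\ell^{hj}]=\ker\xi^j$. Hence the expansions $\langle c_i\rangle^*\circ(\iota_i^{(j)})^*$ fit together to a field embedding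
\[
\epsilon_i\colon\textstyle\bigcup_jF_j\hookrightarrow k((T)).
\]
Also $b_1$ is unramified at a point, so $F_j/F_0$ is separable and $b_1^*\bar\omega\ne0$. Put $\phi_j=b_2^*\bar\omega/b_1^*\bar\omega\in F_j$.

\begin{lemma}\label{lem:relations}
We have $b_2\circ\iota_i^{(j)}=\iota_i\circ\langle\rho^j\rangle$, and $b_2^*\bar\omega\ne0$. If $\sum_iw_i=0$, then
\begin{equation}\label{eq:relations}
\sum_{i=1}^rw_i\,\epsilon_i(\phi_j)=0\qquad\text{for all }j\ge0.
\end{equation}
\end{lemma}

\begin{proof}
Let $\mathcal{A}$ over $k[[T]]$ be the deformation of $\bar A=\bar A_{\mathfrak{a}_i}$ with coordinate $t$, and $\mathcal{A}'$ its quotient by the lift of $\ker\xi^j$. Identify the special fiber $\bar A/\ker\xi^j$ of $\mathcal{A}'$ with $\bar A$ by means of $\xi^j$. Since $\xi$ is prime to $ND$, it maps $\bar A[\mathfrak{N}\mathfrak{D}]$ onto itself, so $b_2\circ\iota_i^{(j)}$ is centered at $\tilde x_{\mathfrak{a}_i}$. The quotient map $\mathcal{A}\to\mathcal{A}'$ lifts $\xi^j$, so Lemma~\ref{lem:hom}(ii) gives $t^{\xi_1^j}=t_{\mathcal{A}'}^{\,\xi_2^j}$,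 that is, $t_{\mathcal{A}'}=t^{\rho^j}$. This is the first claim, and $(\iota_i^{(j)})^*b_2^*\bar\omega=\langle\rho^j\rangle^*\iota_i^*\bar\omega\ne0$ gives the second. Finally, since $\langle\rho^j\rangle$ commutes with $\langle c_i\rangle$,
\[
\langle\rho^j\rangle^*(w_i\,dT)=\langle c_i\rangle^*(\iota_i^{(j)})^*b_2^*\bar\omega=\langle c_i\rangle^*(\iota_i^{(j)})^*(\phi_j\,b_1^*\bar\omega)=\epsilon_i(\phi_j)\,w_i\,dT .
\]
Sum over $i$.
\end{proof}

The next lemma says that the level of $\phi_j$ is unbounded.

\begin{lemma}\label{lem:level}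
Let $a\ge1$ and let $g_a$ be the genus of $Y_a$. If $hj\ge a$ and $\phi_j\in k(Y_a)$, then $\ell^{hj}\le2g_a-1$.
\end{lemma}

\begin{proof}
Let $f\colon Y_{hj}\to Y_a$ and $b\colon Y_a\to Y_0$ be the forgetful maps, so $b_1=b\circ f$, and write $\phi_j=f^*\phi$. Then $b_2^*\bar\omega=f^*\eta$ with $\eta=\phi\,b^*\bar\omega$, a rational differential on $Y_a$, nonzero by Lemma~\ref{lem:relations}. We want $\eta$ to be regular, which follows from the regularity of $f^*\eta$ when $f$ is tame.

The map $f$ is tamely ramified. At a point $(A,C_{ND},H)$, (M2) describes the two completed local rings as invariants of two nested subgroups of $\operatorname{Aut}(A)/\{\pm1\}$ in the same ring, so the ramification index divides $|\operatorname{Aut}(A)/\{\pm1\}|\in\{1,2,3\}$. At the cusps let $M=ND\ell^{hj}$. The embeddings of $k(Y_{hj})$ over $k(j)$ into an algebraic closure of $k((q))$ are given by pairs $(\operatorname{Tate}(q),C_M)$, and these are defined over $k((q^{1/M}))$ by (M3). So the ramification indices of $Y_{hj}$ over $j=\infty$ divide $M$, and hence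 so do those of $f$ at the cusps; and $p\nmid M$.

If $\eta$ had a pole of order $\nu\ge1$ at $f(y)$, and $f$ had ramification index $e$ at $y$, tameness would give $\operatorname{ord}_yf^*\eta=-e\nu+e-1<0$, while $b_2^*\bar\omega$ is regular. So $\eta$ is regular, and its divisor is effective of degree $2g_a-2$. At the cusp $\infty$, (M3) gives $f^*q=q$ and $b_2^*q=q^{\ell^{hj}}$. Writing $\bar\omega=w(q)\,dq$ with $w\in k[[q]]$, we find $b_2^*\bar\omega=\ell^{hj}w(q^{\ell^{hj}})q^{\ell^{hj}-1}dq$. Hence $\ell^{hj}-1\le\operatorname{ord}_\infty b_2^*\bar\omega=\operatorname{ord}_\infty\eta\le2g_a-2$.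
\end{proof}

\subsection{Independence of the monodromy}

We want to move one term of \eqref{eq:relations} by a Galois automorphism that fixes all the others. The field $k((T))$ is too large for this, since it contains all the terms. Let instead $\mathcal{K}\subset k((T))$ be the field generated over $k$ by $\epsilon_1(F_0),\dots,\epsilon_r(F_0)$ and $w_1,\dots,w_r$. It is finitely generated over $k$ and does not depend on $j$. Let $\mathcal{K}^{\mathrm{sep}}\subset\Omega$ be its separable closure, and write $\mathcal{G}_F$ for the absolute Galois group of a field $F$. As $F_j/F_0$ is separable, all $\epsilon_i(F_j)$ lie in $\mathcal{K}^{\mathrm{sep}}$.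

Let $\mathcal{E}$ be an elliptic curve over $k(j)$ with invariant $j$, viewed over $F_0$, and let $\mathcal{E}_i$ be its base change to $\epsilon_i(F_0)\subset\mathcal{K}$ by $\epsilon_i$. Its invariant is $\epsilon_i(j)=j(\mathcal{A}_i)$, so $\mathcal{E}_i\cong\mathcal{A}_i$ over $\Omega$. Let $\tau_i$ be the Galois representation on $T_\ell\mathcal{E}_i$. Its determinant is the cyclotomic character, which is trivial over a field containing $k$; so $\tau_i(\mathcal{G}_{\mathcal{K}})\subset SL(T_\ell\mathcal{E}_i)\cong SL_2(\mathbb{Z}_\ell)$.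

We use the following facts on $\ell$-adic Lie groups. A closed subgroup $\mathcal{I}$ of $SL_2(\mathbb{Z}_\ell)^r$ has a Lie algebra $\mathfrak{h}\subset\mathfrak{sl}_2(\mathbb{Q}_\ell)^r$, and the logarithm maps a suitable open subgroup of $\mathcal{I}$ onto a neighborhood of $0$ in $\mathfrak{h}$, with inverse the exponential. The Lie algebra of a projection of $\mathcal{I}$ to some of the factors is the projection of $\mathfrak{h}$, and $\mathcal{I}$ is open if and only if $\mathfrak{h}$ is everything.

\begin{lemma}\label{lem:goursat}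
Let $\mathfrak{s}=\mathfrak{sl}_2(\mathbb{Q}_\ell)$ and let $\mathfrak{h}\subsetneq\mathfrak{s}^r$ be a Lie subalgebra that surjects onto each factor. Then the projection of $\mathfrak{h}$ to some pair of factors is the graph of an automorphism of $\mathfrak{s}$.
\end{lemma}

\begin{proof}
Induct on $r$; for $r=1$ there is no such $\mathfrak{h}$. Let $\mathfrak{h}'$ be the projection to the first $r-1$ factors. If $\mathfrak{h}'\ne\mathfrak{s}^{r-1}$, induction applies. Otherwise consider $\mathfrak{h}\cap(0\times\mathfrak{s})$. It is stable under brackets with $\mathfrak{h}$, which surjects onto the last factor, so it is an ideal of the simple algebra $\mathfrak{s}$; it is not $\mathfrak{s}$, since $\mathfrak{h}$ is proper; so it is $0$. Then $\mathfrak{h}$ is the graph of a surjective homomorphism $\mathfrak{s}^{r-1}\to\mathfrak{s}$. The images of the factors are ideals of $\mathfrak{s}$ that commute with one another. As $[\mathfrak{s},\mathfrak{s}]\ne0$, exactly one factor, say the $i$-th, has nonzero image, and it maps isomorphically. The pair $(i,r)$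 has the required property.
\end{proof}

\begin{proposition}\label{prop:open}
The image $\mathcal{I}$ of $(\tau_1,\dots,\tau_r)\colon\mathcal{G}_{\mathcal{K}}\to SL_2(\mathbb{Z}_\ell)^r$ is open.
\end{proposition}

\begin{proof}
\emph{Each $\tau_i(\mathcal{G}_{\mathcal{K}})$ is open.} By Igusa's theorem, for an elliptic curve over $k(j)$ with invariant $j$ the Galois group of $k(j)$ surjects onto $SL_2(\mathbb{Z}_\ell)/\{\pm1\}$. As $F_0/k(j)$ is finite, $F=\epsilon_i(F_0)$ has $\tau_i(\mathcal{G}_F)$ open. The image of the restriction map $\mathcal{G}_{\mathcal{K}}\to\mathcal{G}_F$ is the closed subgroup with fixed field $F^{\mathrm{sep}}\cap\mathcal{K}$. This field is algebraic over $F$ and contained in the finitely generated extension $\mathcal{K}$, so it is finite over $F$, and the image is open.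

\emph{If $\mathcal{I}$ is not open, two of the representations are isomorphic on an open subgroup.} The Lie algebra $\mathfrak{h}$ of $\mathcal{I}$ surjects onto each factor. If it is proper, Lemma~\ref{lem:goursat} gives $i\ne j$ and an isomorphism $\mathfrak{sl}(V_\ell\mathcal{E}_i)\to\mathfrak{sl}(V_\ell\mathcal{E}_j)$ whose graph is the projection of $\mathfrak{h}$. Through it $V_\ell\mathcal{E}_i$ and $V_\ell\mathcal{E}_j$ are two nontrivial two-dimensional representations of $\mathfrak{sl}_2$, hence isomorphic. So the isomorphism of Lie algebras is conjugation by a linear isomorphism $\theta\colon V_\ell\mathcal{E}_i\to V_\ell\mathcal{E}_j$. For $\sigma$ in a small open subgroup $\mathcal{G}_{\mathcal{K}'}$, with $\mathcal{K}'/\mathcal{K}$ finite separable, $\log\tau_j(\sigma)=\theta\log\tau_i(\sigma)\theta^{-1}$, and exponentiating gives $\tau_j(\sigma)=\theta\tau_i(\sigma)\theta^{-1}$.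

\emph{Descent to a field finitely generated over $\mathbb{F}_p$.} The isogeny theorem is available over such fields, and $\mathcal{K}'$ contains $k$. Choose finitely many generators of $\mathcal{K}'$ over $k$ that include the Weierstrass coefficients of $\mathcal{E}_i$ and $\mathcal{E}_j$, and let $\mathcal{K}'_0$ be the field they generate over $\mathbb{F}_p$. Then $\mathcal{K}'=k\mathcal{K}'_0$ is Galois over $\mathcal{K}'_0$, so $\mathcal{G}_{\mathcal{K}'}$ is normal in $\mathcal{G}_{\mathcal{K}'_0}$, and $\mathcal{G}_{\mathcal{K}'_0}$ acts by $\sigma\cdot\psi=\tau_j(\sigma)\psi\tau_i(\sigma)^{-1}$ on $\operatorname{Hom}_{\mathcal{G}_{\mathcal{K}'}}(V_\ell\mathcal{E}_i,V_\ell\mathcal{E}_j)$. The group $\tau_i(\mathcal{G}_{\mathcal{K}'})$ is open, so it contains nontrivial upper and lower triangular unipotent matrices, and a matrix commuting with both is scalar. Hence this space is the line $\mathbb{Q}_\ell\theta$, and $\tau_j(\sigma)\theta\tau_i(\sigma)^{-1}=\chi(\sigma)\theta$ for a continuous character $\chi$ of $\mathcal{G}_{\mathcal{K}'_0}$.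 Both $\det\tau_i$ and $\det\tau_j$ are the cyclotomic character, so $\chi^2=1$. Replacing $\mathcal{K}'_0$ by an extension of degree at most two, we may assume that $\theta$ is $\mathcal{G}_{\mathcal{K}'_0}$-equivariant.

\emph{Conclusion.} Zarhin's theorem \cite{Zarhin} states that for abelian varieties $A,B$ over a field $F$ finitely generated over $\mathbb{F}_p$, with $p>2$ and $\ell\ne p$, one has $\operatorname{Hom}_F(A,B)\otimes\mathbb{Q}_\ell=\operatorname{Hom}_{\mathcal{G}_F}(V_\ell A,V_\ell B)$. So $\operatorname{Hom}(\mathcal{E}_i,\mathcal{E}_j)\ne0$, and $\mathcal{A}_i,\mathcal{A}_j$ are isogenous over $\Omega$. This contradicts Lemma~\ref{lem:noniso}.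
\end{proof}

\subsection{Function fields and cyclic subgroups}

\begin{lemma}\label{lem:dict}
The $F_0$-embeddings of $k(Y_\nu)$ into $F_0^{\mathrm{sep}}$ correspond bijectively and $\mathcal{G}_{F_0}$-equivariantly to the cyclic subgroups $H\subset\mathcal{E}$ of order $\ell^\nu$. The image of the embedding attached to $H$ is the fixed field of the stabilizer of $H$, and its restriction to $k(Y_{\nu'})$ is attached to $H[\ell^{\nu'}]$.
\end{lemma}

\begin{proof}
The extension $k(Y_\nu)/F_0$ is separable, being contained in some $F_j$. So the embeddings are the geometric points of $Y_\nu$ above the geometric generic point of $Y_0$. The latter is the class of a pair $(\mathcal{E},C_{ND})$, and the points above it are the classes of triples $(\mathcal{E},C_{ND},H)$. Since $j$ is transcendental, $\operatorname{Aut}(\mathcal{E})=\{\pm1\}$, which fixes every subgroup; so distinct $H$ give distinct points. For $\sigma\in\mathcal{G}_{F_0}$ the conjugate triple is $(\mathcal{E},\sigma C_{ND},\sigma H)$, and $\sigma C_{ND}=C_{ND}$ because the class of the pair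 is $F_0$-rational. This is the equivariance. An element $\sigma$ fixes the image of an embedding if and only if it fixes the embedding, which gives the second claim; the third is the definition of the forgetful map.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:indep}]
Suppose that $\sum w_i=0$, so that \eqref{eq:relations} holds in $\mathcal{K}^{\mathrm{sep}}$. By Lemma~\ref{lem:dict}, transported by $\epsilon_i$, the embedding $\epsilon_i|_{F_j}$ is attached to a cyclic subgroup $H_{i,j}\subset\mathcal{E}_i$ of order $\ell^{hj}$, with $H_{i,j}\subset H_{i,j+1}$, and an element $\sigma$ with $\tau_i(\sigma)=1$ fixes $\epsilon_i(F_j)$. By Proposition~\ref{prop:open} there is $a\ge1$, independent of $j$, such that $\mathcal{I}$ contains $\Gamma(\ell^a)\times\{1\}\times\cdots\times\{1\}$, where $\Gamma(\ell^a)$ is the kernel of $SL_2(\mathbb{Z}_\ell)\to SL_2(\mathbb{Z}/\ell^a)$.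

Let $F=\epsilon_1(F_0)$ and $\Sigma=\tau_1(\mathcal{G}_F)=\operatorname{Gal}(F(\mathcal{E}_1[\ell^\infty])/F)\subset SL_2(\mathbb{Z}_\ell)$. The element $\epsilon_1(\phi_j)$ lies in $F(\mathcal{E}_1[\ell^\infty])$, and we find two subgroups of $\Sigma$ that fix it.

First, $\Gamma(\ell^a)\subset\Sigma$ fixes it. Given $\gamma_1\in\Gamma(\ell^a)$, choose $\sigma\in\mathcal{G}_{\mathcal{K}}$ with $\tau_1(\sigma)=\gamma_1$ and $\tau_i(\sigma)=1$ for $i>1$. Then $\sigma$ fixes all $w_i$, and $\epsilon_i(\phi_j)$ for $i>1$. Applying $\sigma-1$ to \eqref{eq:relations} gives $w_1\big(\sigma\epsilon_1(\phi_j)-\epsilon_1(\phi_j)\big)=0$, and $w_1\ne0$.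

Second, the stabilizer of $H_{1,j}$ fixes it, by Lemma~\ref{lem:dict}. The union of the $H_{1,j}$ is a copy of $\mathbb{Q}_\ell/\mathbb{Z}_\ell$; choose the basis of $T_\ell\mathcal{E}_1$ so that the first vector generates its Tate module. For $\nu\le hj$, a matrix $\left(\begin{smallmatrix}x&y\\ z&w\end{smallmatrix}\right)$ stabilizes $H_{1,j}[\ell^\nu]$ if and only if $\ell^\nu\mid z$.

Let $hj\ge a$, and let $\left(\begin{smallmatrix}x&y\\ z&w\end{smallmatrix}\right)\in\Sigma$ stabilize $H_{1,j}[\ell^a]$. Then $\ell^a\mid z$, so $x$ is a unit, and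
\[
\begin{pmatrix}x&y\\ z&w\end{pmatrix}=\begin{pmatrix}1&0\\ z/x&1\end{pmatrix}\begin{pmatrix}x&y\\ 0&x^{-1}\end{pmatrix}.
\]
The first factor is in $\Gamma(\ell^a)\subset\Sigma$, so the second is in $\Sigma$, and it stabilizes $H_{1,j}$. Both factors fix $\epsilon_1(\phi_j)$. By Lemma~\ref{lem:dict} the fixed field of the stabilizer of $H_{1,j}[\ell^a]$ is $\epsilon_1(k(Y_a))$, so $\phi_j\in k(Y_a)$. Lemma~\ref{lem:level} now gives $\ell^{hj}\le2g_a-1$ for all $j$ with $hj\ge a$, which is false for large $j$.
\end{proof}

\section{Proof of Proposition~\ref{prop:key}}\label{sec:end}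

On $\widehat E$ we have $\omega_E=u(Z)\,dZ$ with $u$ a unit power series, so $\bar G_1^*\omega_E=u(\bar G_1)\,\bar G_1'(T)\,dT$. By Propositions~\ref{prop:series}(iii) and~\ref{prop:indep}, $\bar G_1'\ne0$: some exponent prime to $p$ occurs in $\bar G_1$. Let $\lambda$ be the least one.

\subsection{Removing the low-order terms}

As in Example~\ref{ex:unif}, we look at the point of layer $n$ from layer $n+1$. Since $\zeta_{p^{n+1}}=\zeta_{p^{n+2}}^p$, this means replacing $G_1$ by $H(T)=G_1((1+T)^p-1)$. Then $\bar H(T)=\bar G_1(T^p)$, and $p\lambda$ is the least exponent in $\bar H$ that is not divisible by $p^2$. The terms of lower degree would spoil the valuation argument, but they form a multiple of $p$ in $\widehat E$.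

\begin{lemma}\label{lem:J}
There is $B\in TW[[T]]$ such that the reduction of $J=H-_{\widehat E}[p]B\in(p,T)W[[T]]$ vanishes at $T=0$ to order exactly $p\lambda$.
\end{lemma}

\begin{proof}
Let $\bar H_0$ be the part of $\bar H$ of degree less than $p\lambda$; it is a polynomial in $T^{p^2}$ without constant term. By (F1), $[p](Z)=\bar g(Z^{p^2})$ over $k$, and $\bar g$ has a compositional inverse $\bar g^{-1}$. Write $\bar g^{-1}(\bar H_0)=\sum_{\nu\ge1}\beta_\nu T^{\nu p^2}$. Since $k$ is perfect, this is $\bar B^{p^2}$ with $\bar B=\sum\beta_\nu^{1/p^2}T^\nu$, so $[p]\bar B=\bar H_0$. Lift $\bar B$ to $B\in TW[[T]]$. By (F2), $\bar J$ is $\bar H-\bar H_0$ times a unit.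
\end{proof}

In height one the same computation would write all of $\bar H$, a series in $T^p$, as $[p]\bar B$, and nothing would remain.

\subsection{The valuation argument}

Let $C=p\lambda$, and choose $n_0$ with $p^{n_0+1}(p-1)>p\lambda$. Let $n\ge n_0$, $m=n+2$, $\zeta=\zeta_{p^m}$, and let $\operatorname{ord}$ be the normalized valuation of $\Phi_m$, so that $\operatorname{ord}(\zeta-1)=1$ and $\operatorname{ord}(p)=p^{n+1}(p-1)>p\lambda$. In $J(\zeta-1)$ the terms of degree less than $p\lambda$ have coefficients in $pW$, hence valuation greater than $p\lambda$; the term of degree $p\lambda$ has a unit coefficient. So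
\begin{equation}\label{eq:ordJ}
\operatorname{ord}J(\zeta-1)=p\lambda .
\end{equation}

Suppose that $\alpha_n\in X^C\mathcal{V}_{n+1}$, that is, $P_n=(\gamma-1)^CQ+pQ'$ with $Q,Q'\in E(K_{n+1,v})$. Let $\sigma$ be the restriction of $\sigma_{\varpi^{-(n+1)}}$ to $K_{n+1}$. Since $\operatorname{Gal}(K_{n+1}/K)=\operatorname{Gal}(K_{n+1,v}/\mathbb{Q}_p)$, it acts on $E(K_{n+1,v})$; it commutes with $\gamma$, and $\sigma P_n=P_n'$. The points $z=(p+1)\sigma Q$ and $z'=(p+1)\sigma Q'$ lie in $\widehat E(\mathfrak{m}_{n+1})$, which is contained in $\widehat E(\mathfrak{m}_{\Phi_m})$ by Lemma~\ref{lem:cft}(iv). By Proposition~\ref{prop:series}(i),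
\[
H(\zeta-1)=G_1(\zeta_{p^{n+1}}-1)=(p+1)P_n'=(\gamma-1)^Cz+_{\widehat E}[p]z' ,
\]
and therefore
\begin{equation}\label{eq:final}
J(\zeta-1)=(\gamma-1)^Cz+_{\widehat E}[p]y,\qquad y=z'-_{\widehat E}B(\zeta-1)\in\widehat E(\mathfrak{m}_{\Phi_m}).
\end{equation}

The restriction map $\operatorname{Gal}(\Phi_m/\Phi_0)\to\operatorname{Gal}(K_{n+1,v}/\mathbb{Q}_p)$ is surjective, because the fixed field of its image lies in $\Phi_0\cap K_{n+1,v}$, which is both unramified and totally ramified over $\mathbb{Q}_p$. The target is a $p$-group, so the Sylow $p$-subgroup surjects as well, and $\gamma$ lifts to an element of $p$-power order. By (F3), $\operatorname{ord}((\gamma-1)^Cz)\ge C+1>p\lambda$. Then \eqref{eq:ordJ}, \eqref{eq:final} and (F2) give $\operatorname{ord}([p]y)=p\lambda$. By (F1), $[p]y=g(y^{p^2})+p\,g_0(y)$, and the second term has valuation greater than $\operatorname{ord}(p)>p\lambda$. Hence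
\[
p\lambda=\operatorname{ord}g(y^{p^2})=p^2\operatorname{ord}(y),
\]
which is impossible since $p\nmid\lambda$. This proves Proposition~\ref{prop:key}, and with it Theorem~\ref{thm:main}. \qed

\begin{thebibliography}{9}

\bibitem{Katz} Katz, \emph{Serre--Tate local moduli}, Lecture Notes in Math. 868.

\bibitem{Matar} Ahmed Matar, \emph{Selmer groups and anticyclotomic $\mathbb{Z}_p$-extensions}, arXiv:1411.4685 (2014).

\bibitem{Mazur} Mazur, \emph{Rational isogenies of prime degree}, Invent. Math. 44 (1978).

\bibitem{Zarhin} Zarhin, Math. USSR Izv. 9 (1975), 255--260.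

\end{thebibliography}
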